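\title{Large subspaces of tightly $\sigma$-filtered Banach spaces contain $\ell_1(\kappa)$}

\begin{abstract}
A Banach space is tightly $\sigma$-filtered if it is built by a transfinite iteration of push-outs of separable extensions. We prove in ZFC that every closed subspace of density $\kappa\ge\aleph_2$ of such a space contains, for every $\varepsilon>0$, a subspace $(1+\varepsilon)$-isomorphic to $\ell_1(\kappa)$. Consequently, whenever $\mathfrak c\ge\aleph_2$ is regular, the space $\mathfrak X$ of Avil\'es and Brech contains no isomorphic copy of $\ell_2(\omega_2)$ or of $c_0(\omega_2)$; this answers a question from their paper. More generally, a space with no copy of $\ell_1(\omega_2)$ embeds in $\mathfrak X$ exactly when its density is at most $\aleph_1$. The proof glues functionals along the filtration and uses a free set lemma for countable-valued set mappings.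
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Scalars are real or complex and the scalar field is $\mathbb K$. A \emph{subspace} is a closed linear subspace, an \emph{embedding} is a linear isometric embedding unless the word ``isomorphic'' appears, $B_V$ is the closed unit ball of $V$, and $\operatorname{dist}$ is the norm distance. Two spaces are \emph{$\lambda$-isomorphic} if some isomorphism $T$ between them has $\|T\|\,\|T^{-1}\|\le\lambda$. An ordinal is the set of all smaller ordinals.

The \emph{density} $\operatorname{dens}V$ is the least cardinality of a dense subset of $V$. It is an isomorphic invariant and does not increase when we pass to a subspace. The closed linear span of a set $D$ has density at most $|D|+\aleph_0$ (take rational combinations), and a space containing $\kappa\ge\aleph_0$ points at mutual distance at least $1$ has density at least $\kappa$ (the open balls of radius $\frac12$ around them are disjoint). Thus $c_0(\Gamma)$ and $\ell_p(\Gamma)$, $1\le p<\infty$, have density $|\Gamma|$ for infinite $\Gamma$.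

\subsection*{Push-outs and tight $\sigma$-filtrations}
Let $i:R\to S$ and $u:R\to X$ be embeddings. Their \emph{push-out} is the quotient
\[
PO=(X\oplus_1S)/\Delta,\qquad \Delta=\{(u(r),-i(r)):r\in R\},
\]
where $\Delta$ is closed because $\|(u(r),-i(r))\|=2\|r\|$ and $R$ is complete. The canonical maps send $x\in X$ to the class of $(x,0)$ and $s\in S$ to the class of $(0,s)$. They are embeddings, since $\inf_r(\|x+u(r)\|+\|r\|)=\|x\|$ and symmetrically for $s$, and they send $u(r)$ and $i(r)$ to the same point. So $PO$ is a space in which $X$ and $S$ are glued along $R$.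

\begin{definition}\label{def:posex}
An embedding $v:X\to Y$ is \emph{posex} (push-out of a separable extension) if there are separable spaces $R\subset S$ and an embedding $u:R\to X$ such that $Y$, together with $v$, is isometrically isomorphic over $X$ to the push-out of $u$ and the inclusion $R\hookrightarrow S$.

A Banach space $X$ is \emph{tightly $\sigma$-filtered} if it is the closure of the union of an increasing chain of subspaces $\{X_\alpha\}_{\alpha<\theta}$ such that $X_0=0$, each inclusion $X_\alpha\hookrightarrow X_{\alpha+1}$ is posex, and the chain is \emph{continuous}: $X_\alpha=\overline{\bigcup_{\beta<\alpha}X_\beta}$ for limit $\alpha<\theta$.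
\end{definition}

A posex extension adds a separable piece $S$ to $X$, and the new piece interacts with $X$ only through the separable subspace $R$: the norm of $Y$ is determined by the norms of $X$ and $S$ and by the position of $R$ in each.

\subsection*{The space $\mathfrak X$}
When the continuum $\mathfrak c$ is a regular cardinal there is, by Avil\'es and Brech \cite{AB}, a Banach space $\mathfrak X$, unique up to isometry, such that
\begin{enumerate}
\item[(X1)] $\mathfrak X$ has density $\mathfrak c$;
\item[(X2)] $\mathfrak X$ is tightly $\sigma$-filtered;
\item[(X3)] if $\operatorname{dens}X<\mathfrak c$, $v:X\to Y$ is posex and $j:X\to\mathfrak X$ is an embedding, then there is an embedding $j':Y\to\mathfrak X$ with $j'v=j$.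
\end{enumerate}
Whenever $\mathfrak X$ is mentioned, we assume that $\mathfrak c$ is regular and $\mathfrak c\ge\aleph_2$.

Property (X3) is a tool for building subspaces of $\mathfrak X$ step by step. Every inclusion between separable spaces is posex, so an iteration of length $\omega_1$ embeds every space of density at most $\aleph_1$ in $\mathfrak X$ (Proposition~\ref{prop:aleph1}). Adding a direction in the $\ell_1$-sense is always posex, so $\ell_1(\mathfrak c)$ embeds too (Proposition~\ref{prop:l1c}). Since $\mathfrak X$ has density $\mathfrak c\ge\aleph_2$, there is room for more, and the first spaces to test are the classical ones of density $\aleph_2$. The following question is from \cite{AB}.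

\medskip
\noindent\textbf{Problem.} \emph{Can spaces like $\ell_2(\omega_2)$ or $c_0(\omega_2)$ be subspaces of $\mathfrak X$?}
\medskip

The word ``can'' ranges over models of set theory. For $Z=\ell_2(\omega_2)$ and for $Z=c_0(\omega_2)$ one has to show either that, consistently with ZFC, $\mathfrak c\ge\aleph_2$ is regular and $\mathfrak X$ contains a subspace isomorphic to $Z$, or that ZFC rules this out.

The two embedding results suggest that $\mathfrak X$ might be universal for larger densities as well. Against this, the direct construction of $\ell_2(\omega_2)$ or $c_0(\omega_2)$, one coordinate at a time, breaks down at stage $\omega_1$, because adding a coordinate to a nonseparable $\ell_2(\Gamma)$ or $c_0(\Gamma)$ is not a posex extension (Example~\ref{ex:hilbert}). That observation does not decide the problem: the copy is allowed to be merely isomorphic, and it need not be aligned with any filtration of $\mathfrak X$. The next theorem shows that the obstruction persists for every position of the subspace.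

\begin{theorem}[ZFC]\label{thm:main}
Let $X$ be a tightly $\sigma$-filtered Banach space and let $Z\subset X$ be a closed subspace of density $\kappa\ge\aleph_2$. Then for every $\varepsilon>0$, $Z$ contains a subspace $(1+\varepsilon)$-isomorphic to $\ell_1(\kappa)$.
\end{theorem}

\begin{corollary}[ZFC]\label{cor:answer}
For every regular $\mathfrak c\ge\aleph_2$, the space $\mathfrak X$ contains no subspace isomorphic to $\ell_2(\omega_2)$ and no subspace isomorphic to $c_0(\omega_2)$.
\end{corollary}

\begin{proof}
Both spaces have density $\aleph_2$. By (X2) and Theorem~\ref{thm:main}, it is enough to show that neither contains an isomorphic copy of $\ell_1$. The space $\ell_2(\omega_2)$ is reflexive, subspaces of reflexive spaces are reflexive, and $\ell_1$ is not. For $c_0(\omega_2)$, every vector has countable support, so a separable subspace $Y$ lies in $c_0(I)$ for a countable $I\subset\omega_2$. By the Hahn--Banach theorem, restriction maps the separable space $c_0(I)^*=\ell_1(I)$ onto $Y^*$, so $Y^*$ is separable, while $\ell_1^*=\ell_\infty$ is not.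
\end{proof}

Section~\ref{sec:po} shows on small cases how push-outs produce $\ell_1$-behavior. Section~\ref{sec:glue} attaches to each vector of $X$ a countable set of steps of the filtration and turns that behavior into a criterion for a family of vectors to be equivalent to the basis of $\ell_1(\kappa)$. Section~\ref{sec:main} proves Theorem~\ref{thm:main}, using a combinatorial lemma proved in Section~\ref{sec:free}. Section~\ref{sec:sub} returns to $\mathfrak X$: the bound $\aleph_2$ and the factor $1+\varepsilon$ cannot be improved, the subspaces of $\mathfrak X$ without a copy of $\ell_1(\omega_2)$ are classified by their density, and neither $\ell_\infty$ nor $\ell_\infty/c_0$ embeds in $\mathfrak X$.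

\section{How a push-out produces $\ell_1$}\label{sec:po}

Identify the spaces in Definition~\ref{def:posex} with their images. An inclusion $X\subset Y$ is posex if and only if there are separable subspaces $S\subset Y$ and $R\subset X\cap S$ such that $Y=X+S$ and
\begin{equation}\label{eq:norm}
\|x+s\|=\inf_{r\in R}\bigl(\|x+r\|+\|s-r\|\bigr)\qquad(x\in X,\ s\in S).
\end{equation}
Indeed, the right-hand side is the quotient norm of the class of $(x,s)$, so these conditions say that the map sending this class to $x+s$ is an isometry of $PO$ onto $Y$.

\begin{example}[the two extremes]\label{ex:extremes}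
(i) If $R=0$, then \eqref{eq:norm} says $Y=X\oplus_1S$. So $X\hookrightarrow X\oplus_1S$ is posex for every $X$ and every separable $S$.

(ii) If $X\subset Y$ are both separable, take $R=X$ and $S=Y$. The inequality $\le$ in \eqref{eq:norm} is the triangle inequality, and $r=-x$ gives equality. So every inclusion between separable spaces is posex.
\end{example}

In (i) the extension is forced to be an $\ell_1$-sum and in (ii) it is arbitrary. The general case lies in between: since $\|ax+r\|\ge|a|\operatorname{dist}(x,R)$ and $\|bs-r\|\ge|b|\operatorname{dist}(s,R)$ for all $r\in R$, formula \eqref{eq:norm} gives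
\begin{equation}\label{eq:two}
\|ax+bs\|\ge|a|\operatorname{dist}(x,R)+|b|\operatorname{dist}(s,R)\qquad(x\in X,\ s\in S,\ a,b\in\mathbb K).
\end{equation}
An old vector and a new vector, both far from $R$, are in $\ell_1$-position. When $X$ is nonseparable, the separable space $R$ cannot exhaust $X$, and old vectors far from $R$ exist.

We use two standard facts. \emph{Riesz's lemma}: if $V_0$ is a proper subspace of $V$ and $t<1$, some $v\in V$ has $\|v\|=1$ and $\operatorname{dist}(v,V_0)>t$. \emph{Hahn--Banach, distance form}: if $V_0\subset V$ is a subspace and $v\in V$, some $\varphi\in B_{V^*}$ vanishes on $V_0$ and has $\varphi(v)=\operatorname{dist}(v,V_0)$.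

\begin{example}\label{ex:hilbert}
Let $X$ be a nonseparable proper subspace of $Y$ and suppose that the inclusion is posex, with $R$ and $S$ as above. Then $R\ne X$ by separability, and $R\ne S$ because $Y=X+S\ne X$.

If $Y$ is a Hilbert space, take unit vectors $x\in X$ and $s\in S$ orthogonal to $R$. Then \eqref{eq:two} gives $\|x\pm s\|\ge2$, while the parallelogram law gives $\|x+s\|^2+\|x-s\|^2=4$, a contradiction.

If $X=c_0(\Gamma)$ and $Y=c_0(\Gamma\cup\{\ast\})$, take a unit vector $s\in S$ with $\operatorname{dist}(s,R)>\frac12$, and $\gamma\in\Gamma$ at which $s$ and all vectors of $R$ vanish. Then $\operatorname{dist}(e_\gamma,R)=1$ and $\|e_\gamma+s\|=1<1+\frac12$, against \eqref{eq:two}.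
\end{example}

Inequality \eqref{eq:two} concerns two vectors and one push-out. A vector of an arbitrary subspace $Z\subset X$ is spread over countably many steps of the filtration, and the steps used by different vectors are interleaved, so no single push-out separates them. The remedy is to pass to the dual form of \eqref{eq:norm}, which can be iterated.

\begin{lemma}\label{lem:ext}
Let $Y=X+S$ satisfy \eqref{eq:norm}. If $f\in B_{X^*}$, $g\in B_{S^*}$ and $f=g$ on $R$, then some $h\in B_{Y^*}$ extends both $f$ and $g$.
\end{lemma}

\begin{proof}
For $x\in X$, $s\in S$ and $r\in R$ we have $f(r)=g(r)$, hence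
\[
|f(x)+g(s)|=|f(x+r)+g(s-r)|\le\|x+r\|+\|s-r\|.
\]
Taking the infimum over $r$ gives $|f(x)+g(s)|\le\|x+s\|$. In particular $f(x)+g(s)=0$ when $x+s=0$, so $h(x+s)=f(x)+g(s)$ is a well-defined linear functional, and $\|h\|\le1$.
\end{proof}

\begin{example}[four interleaved steps]\label{ex:four}
Let $0=X_0\subset X_1\subset\dots\subset X_4$, where $X_{k+1}=X_k+S_k$ is the push-out over $R_k$, and suppose
\[
R_0=R_1=0,\qquad R_2\subset S_0,\qquad R_3\subset S_1 .
\]
Let $V$ be the closed span of $S_0\cup S_2$ and $V'$ the closed span of $S_1\cup S_3$. We claim that $\|z+w\|=\|z\|+\|w\|$ for $z\in V$ and $w\in V'$. Formula \eqref{eq:norm} for the last step does not apply directly, since $w$ need not lie in $S_3$. Take $\varphi\in B_{V^*}$ with $\varphi(z)=\|z\|$ and $\psi\in B_{V'^*}$ with $\psi(w)=\|w\|$, and climb the chain with Lemma~\ref{lem:ext}. On $X_1=S_0$ put $h_1=\varphi|S_0$. Glue $h_1$ and $\psi|S_1$ along $R_1=0$ to get $h_2$. Glue $h_2$ and $\varphi|S_2$ to get $h_3$; they agree on $R_2$ because $R_2\subset S_0$, where $h_2=\varphi$. Glue $h_3$ and $\psi|S_3$ to get $h_4$; they agree on $R_3$ because $R_3\subset S_1$,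 where $h_3=\psi$. Now $h_4\in B_{X_4^*}$ equals $\varphi$ on $V$ and $\psi$ on $V'$, so $\|z+w\|\ge h_4(z+w)=\|z\|+\|w\|$.
\end{example}

The argument worked because each of the index sets $\{0,2\}$ and $\{1,3\}$ contains, with every step $k$, the earlier steps that generate $R_k$. We now isolate this property.

\section{Saturated sets and the gluing of functionals}\label{sec:glue}

In this section and the next, $X$ is tightly $\sigma$-filtered by $\{X_\alpha\}_{\alpha<\theta}$. Let $\Lambda=\{\alpha:\alpha+1<\theta\}$ be the set of steps; note that $\alpha\subset\Lambda$ for every $\alpha<\theta$. For $\alpha\in\Lambda$ fix separable subspaces $R_\alpha\subset X_\alpha$ and $R_\alpha\subset S_\alpha\subset X_{\alpha+1}$ such that $X_{\alpha+1}=X_\alpha+S_\alpha$ and \eqref{eq:norm} holds for $X_\alpha,S_\alpha,R_\alpha$. For $A\subset\Lambda$ let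
\[
X(A)=\overline{\operatorname{span}}\bigcup_{\alpha\in A}S_\alpha,\qquad X(\emptyset)=0 .
\]
Since each $S_\alpha$ is separable, $\operatorname{dens}X(A)\le|A|+\aleph_0$.

We have $X_\alpha=X(\alpha)$ for all $\alpha<\theta$, by induction. The case $\alpha=0$ is $X_0=0$. If $X_\alpha=X(\alpha)$, then $X_{\alpha+1}=X(\alpha)+S_\alpha\subset X(\alpha+1)$, and the reverse inclusion holds because $X_{\alpha+1}$ is closed and contains $X(\alpha)$ and $S_\alpha$. For limit $\alpha$, continuity gives $X_\alpha=\overline{\bigcup_{\beta<\alpha}X(\beta)}$, and this equals $X(\alpha)$ because $\gamma<\alpha$ implies $\gamma+1<\alpha$ and $S_\gamma\subset X(\gamma+1)$. The same computation with $\theta$ and $\Lambda$ gives $X=X(\Lambda)$.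

A vector $x\in X(A)$ is the limit of a sequence of finite sums of vectors from the $S_\alpha$, $\alpha\in A$, so $x\in X(A')$ for a countable $A'\subset A$. Applying this to a countable dense set, we see that every separable subspace of $X(A)$ lies in $X(A')$ for a countable $A'\subset A$. As $R_\alpha\subset X_\alpha=X(\alpha)$ is separable, we can fix for each $\alpha\in\Lambda$ a countable set
\[
c(\alpha)\subset\alpha\quad\text{with}\quad R_\alpha\subset X(c(\alpha)).
\]

\begin{definition}\label{def:sat}
A set $A\subset\Lambda$ is \emph{saturated} if $c(\alpha)\subset A$ for every $\alpha\in A$.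
\end{definition}

Every countable $A_0\subset\Lambda$ is contained in a countable saturated set, namely $\bigcup_nA_n$ with $A_{n+1}=A_n\cup\bigcup_{\alpha\in A_n}c(\alpha)$. This is where the separability of the $R_\alpha$ enters. Hence
\begin{equation}\label{eq:support}
\text{every }x\in X\text{ lies in }X(A)\text{ for some countable saturated }A .
\end{equation}
We think of such an $A$ as a support of $x$. The next lemma is Example~\ref{ex:four} in general form.

\begin{lemma}[gluing]\label{lem:glue}
Let $A_i$ $(i\in I)$ be saturated and let $\varphi_i\in B_{X(A_i)^*}$ be such that $\varphi_i=\varphi_j$ on $S_\alpha$ whenever $\alpha\in A_i\cap A_j$. Then some $\varphi\in B_{X^*}$ extends all the $\varphi_i$.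
\end{lemma}

\begin{proof}
By recursion on $\alpha<\theta$ we construct $h_\alpha\in B_{X_\alpha^*}$, each extending the previous ones, such that
\begin{equation}\label{eq:inv}
h_\alpha=\varphi_i\ \text{ on }X(A_i\cap\alpha)\quad\text{for all }i\in I .
\end{equation}
By linearity and continuity, \eqref{eq:inv} holds as soon as $h_\alpha=\varphi_i$ on $S_\beta$ for all $i$ and all $\beta\in A_i\cap\alpha$. Put $h_0=0$.

\emph{Limit $\alpha$.} The union of the $h_\beta$, $\beta<\alpha$, has norm at most $1$ on a dense linear subspace of $X_\alpha$; let $h_\alpha$ be its continuous extension. If $\beta\in A_i\cap\alpha$, then $\beta+1<\alpha$, and $h_\alpha$ extends $h_{\beta+1}$, which equals $\varphi_i$ on $S_\beta$.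

\emph{Successor $\alpha+1<\theta$ with $\alpha\notin\bigcup_iA_i$.} Let $h_{\alpha+1}$ be any Hahn--Banach extension of $h_\alpha$. Since $A_i\cap(\alpha+1)=A_i\cap\alpha$, there is nothing new to check.

\emph{Successor $\alpha+1<\theta$ with $\alpha\in A_j$ for some $j$.} Let $g=\varphi_j|S_\alpha$; by hypothesis, $g=\varphi_i|S_\alpha$ for every $i$ with $\alpha\in A_i$. Since $A_j$ is saturated, $c(\alpha)\subset A_j\cap\alpha$, so $R_\alpha\subset X(A_j\cap\alpha)$, and \eqref{eq:inv} gives $h_\alpha=\varphi_j=g$ on $R_\alpha$. Lemma~\ref{lem:ext} provides $h_{\alpha+1}\in B_{X_{\alpha+1}^*}$ extending $h_\alpha$ and $g$. For $\beta\in A_i\cap(\alpha+1)$, either $\beta<\alpha$ and $h_{\alpha+1}=h_\alpha=\varphi_i$ on $S_\beta$, or $\beta=\alpha$ and $h_{\alpha+1}=g=\varphi_i$ on $S_\alpha$.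

Finally let $\varphi$ be the continuous extension of $\bigcup_{\alpha<\theta}h_\alpha$ to $X$. For $\beta\in A_i$ we have $\beta+1<\theta$ and $\varphi=h_{\beta+1}=\varphi_i$ on $S_\beta$, so $\varphi=\varphi_i$ on $X(A_i)$.
\end{proof}

Saturation cannot be dropped. If $0\ne S_0=R_1\subset S_1$, the sets $\{0\}$ and $\{1\}$ are disjoint, so the compatibility condition is empty, but a nonzero functional on $S_0$ and the zero functional on $S_1$ have no common extension. Here $c(1)=\{0\}$, so $\{1\}$ is not saturated.

The simplest way to make functionals compatible is to make them vanish on the overlaps of the supports. This gives the many-vector version of \eqref{eq:two}.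

\begin{lemma}[$\ell_1$-criterion]\label{lem:l1}
Let $A_i$ $(i\in I)$ be saturated, $z_i\in X(A_i)$ and $C_i=A_i\cap\bigcup_{j\ne i}A_j$. If $\operatorname{dist}(z_i,X(C_i))\ge\delta$ for all $i$, then $\|\sum_it_iz_i\|\ge\delta\sum_i|t_i|$ for all finitely supported scalars $(t_i)$.
\end{lemma}

\begin{proof}
Choose $\varphi_i\in B_{X(A_i)^*}$ vanishing on $X(C_i)$ with $\varphi_i(z_i)\ge\delta$, and scalars $\epsilon_i$ with $|\epsilon_i|=1$ and $\epsilon_it_i=|t_i|$. If $i\ne j$ and $\alpha\in A_i\cap A_j$, then $\alpha\in C_i\cap C_j$, so $\epsilon_i\varphi_i$ and $\epsilon_j\varphi_j$ both vanish on $S_\alpha$. By Lemma~\ref{lem:glue} some $\psi\in B_{X^*}$ extends all the $\epsilon_i\varphi_i$, and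
\[
\Bigl\|\sum_it_iz_i\Bigr\|\ge\Bigl|\psi\Bigl(\sum_it_iz_i\Bigr)\Bigr|=\sum_i|t_i|\,\varphi_i(z_i)\ge\delta\sum_i|t_i| .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:dist}
If $A,F$ are saturated and $z\in X(A)$, then $\operatorname{dist}(z,X(F))=\operatorname{dist}(z,X(A\cap F))$. Indeed, $\le$ holds because $X(A\cap F)\subset X(F)$; for $\ge$, take $\varphi\in B_{X(A)^*}$ vanishing on $X(A\cap F)$ with $\varphi(z)=\operatorname{dist}(z,X(A\cap F))$, and glue it with the zero functional on $X(F)$. Unions of saturated sets are saturated, so the hypothesis of Lemma~\ref{lem:l1} says exactly that each $z_i$ is at distance at least $\delta$ from $X(\bigcup_{j\ne i}A_j)$, the space generated by all the other supports.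
\end{remark}

\section{Copies of $\ell_1(\kappa)$}\label{sec:main}

Let $Z\subset X$ have density $\kappa\ge\aleph_2$. We look for $\kappa$ vectors in $B_Z$ that satisfy the hypothesis of Lemma~\ref{lem:l1}. A recursion can make each vector far from everything generated by the supports chosen before it. Riesz's lemma does not give this directly, because the subspace to be avoided is not contained in $Z$; the price is a constant.

\begin{lemma}\label{lem:far}
Let $Y,Z$ be subspaces of a Banach space with $\operatorname{dens}Z=\kappa>\aleph_0$ and $\operatorname{dens}Y<\kappa$. Then some $z\in B_Z$ has $\operatorname{dist}(z,Y)\ge\frac13$.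
\end{lemma}

\begin{proof}
Suppose that $\operatorname{dist}(z,Y)<\frac13$ for all $z\in B_Z$. Let $D$ be dense in $Y$ with $|D|<\kappa$, and let $D'$ be the set of $y\in D$ at distance less than $\frac13$ from some point of $B_Z$; choose such a point $z_y$ for each $y\in D'$. Every $z\in B_Z$ satisfies $\|z-y\|<\frac13$ for some $y\in D$; this $y$ is in $D'$, and $\|z-z_y\|<\frac23$. The closed span $Z_0$ of the $z_y$ has density at most $|D|+\aleph_0<\kappa$, so it is a proper subspace of $Z$, and Riesz's lemma gives $z\in B_Z$ with $\operatorname{dist}(z,Z_0)>\frac23$, a contradiction.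
\end{proof}

\subsection*{The recursion}
For $\xi<\kappa$ choose $z_\xi\in B_Z$ and a countable saturated $A_\xi$ with $z_\xi\in X(A_\xi)$ such that
\begin{equation}\label{eq:past}
\operatorname{dist}\bigl(z_\xi,X(P_\xi)\bigr)\ge\tfrac13,\qquad\text{where }P_\xi=\bigcup_{\eta<\xi}A_\eta .
\end{equation}
This is possible: $\operatorname{dens}X(P_\xi)\le|\xi|+\aleph_0<\kappa$, so Lemma~\ref{lem:far} gives $z_\xi$, and \eqref{eq:support} gives $A_\xi$. Split $A_\xi$ into its old part $A_\xi\cap P_\xi$ and its new part
\[
W_\xi=A_\xi\setminus P_\xi .
\]
The new parts are pairwise disjoint: if $\eta<\xi$, then $W_\eta\subset A_\eta\subset P_\xi$, which is disjoint from $W_\xi$.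

\subsection*{Thinning out}
By \eqref{eq:past}, $z_\xi$ is far from the span of the old part of its support. Lemma~\ref{lem:l1} asks for more: $z_\xi$ must be far from the span of that part of $A_\xi$ which is shared with any other support, and a \emph{later} support may meet $W_\xi$, or even contain it. We must pass to a subfamily in which no support meets the new part of another one.

One might try to refine the supports to a family whose members pairwise intersect in one fixed set $D$. General families of $\aleph_2$ countable sets do not allow this when $\mathfrak c\ge\aleph_2$: for distinct subsets of $\omega$ with pairwise intersection $D$, the differences with $D$ are pairwise disjoint and at most one is empty, so there are only countably many of them. What we need is weaker. Define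
\[
f(\xi)=\{\eta<\xi:W_\eta\cap A_\xi\ne\emptyset\} .
\]
Each point of the countable set $A_\xi$ lies in at most one $W_\eta$, so $f(\xi)$ is countable. The following special case of Hajnal's theorem \cite{Hajnal} is proved in Section~\ref{sec:free}.

\begin{lemma}[free sets]\label{lem:free}
Let $\kappa\ge\aleph_2$ be a cardinal, and for $\xi<\kappa$ let $f(\xi)\subset\xi$ be countable. Then there is $H\subset\kappa$ with $|H|=\kappa$ such that $\eta\notin f(\xi)$ for all $\eta,\xi\in H$.
\end{lemma}

A set $H$ with the last property is called \emph{free} for $f$.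

\begin{proposition}\label{prop:third}
Let $H\subset\kappa$ be free for the map $f$ defined above. Then for all finitely supported scalars $(t_\xi)_{\xi\in H}$,
\[
\tfrac13\sum_{\xi\in H}|t_\xi|\le\Bigl\|\sum_{\xi\in H}t_\xi z_\xi\Bigr\|\le\sum_{\xi\in H}|t_\xi| .
\]
\end{proposition}

\begin{proof}
The upper bound holds because $\|z_\xi\|\le1$. For distinct $\eta,\xi\in H$ we have $W_\xi\cap A_\eta=\emptyset$: if $\eta<\xi$ because $A_\eta\subset P_\xi$, and if $\xi<\eta$ because $\xi\notin f(\eta)$. Hence for $\xi\in H$,
\[
C_\xi=A_\xi\cap\bigcup_{\eta\in H\setminus\{\xi\}}A_\eta\ \subset\ A_\xi\setminus W_\xi\ \subset\ P_\xi ,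
\]
and \eqref{eq:past} gives $\operatorname{dist}(z_\xi,X(C_\xi))\ge\frac13$. Lemma~\ref{lem:l1} gives the lower bound.
\end{proof}

\subsection*{From the constant $3$ to $1+\varepsilon$}
With $|H|=\kappa$, Proposition~\ref{prop:third} gives a subspace of $Z$ that is $3$-isomorphic to $\ell_1(\kappa)$, which already suffices for Corollary~\ref{cor:answer}. James' argument improves the constant. The best lower $\ell_1$-constant of a family can only grow when the family shrinks. We pass to a subfamily on which it can hardly grow any more; then every large part of that subfamily contains a combination whose norm is close to the lower constant, and for such combinations the upper and lower estimates nearly coincide.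

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $H$ be free for $f$ with $|H|=\kappa$. For nonempty $J\subset H$ let
\[
m(J)=\inf\Bigl\{\Bigl\|\sum_{i\in J}t_iz_i\Bigr\|:(t_i)\text{ finitely supported},\ \sum_{i\in J}|t_i|=1\Bigr\},
\]
and let $M=\sup\{m(J):J\subset H,\ |J|=\kappa\}$. By Proposition~\ref{prop:third}, $m(J)$ and $M$ lie in $[\frac13,1]$. Put $\rho=\sqrt{1+\varepsilon}>1$ and fix $J\subset H$ with $|J|=\kappa$ and $m(J)\ge M/\rho$.

By recursion on $\xi<\kappa$ choose $u_\xi=\sum_{i\in F_\xi}t^\xi_iz_i$, with pairwise disjoint finite sets $F_\xi\subset J$, such that $\sum_{i}|t_i^\xi|=1$ and $\|u_\xi\|\le\rho M$. At stage $\xi$ the set $\bigcup_{\eta<\xi}F_\eta$ has size at most $|\xi|+\aleph_0<\kappa$, so its complement $J'$ in $J$ has size $\kappa$. Then $m(J')\le M<\rho M$, and the definition of $m(J')$ provides $u_\xi$.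

For finitely supported $(a_\xi)$, the vector $\sum_\xi a_\xi u_\xi$ is a combination of the $z_i$, $i\in J$, and because the $F_\xi$ are disjoint, the moduli of its coefficients add up to $\sum_\xi|a_\xi|\sum_i|t_i^\xi|=\sum_\xi|a_\xi|$. Therefore
\[
\frac M\rho\sum_\xi|a_\xi|\le m(J)\sum_\xi|a_\xi|\le\Bigl\|\sum_\xi a_\xi u_\xi\Bigr\|\le\rho M\sum_\xi|a_\xi| .
\]
The map $e_\xi\mapsto u_\xi$ extends to an isomorphism $T$ of $\ell_1(\kappa)$ onto the closed span of the $u_\xi$, which lies in $Z$, and $\|T\|\,\|T^{-1}\|\le\rho^2=1+\varepsilon$.
\end{proof}

\begin{remark}\label{rem:aleph1}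
The hypothesis $\kappa\ge\aleph_2$, rather than $\kappa\ge\aleph_1$, is used only in Lemma~\ref{lem:free}. For $\kappa=\aleph_1$ the map $f(\xi)=\xi$ has countable values and no free set with two elements, and this map does occur. Let $X=Z=\ell_2(\omega_1)$ with $X_\alpha=\ell_2(\alpha)$, $R_\alpha=X_\alpha$, $S_\alpha=X_{\alpha+1}$, as in Example~\ref{ex:extremes}(ii), and $c(\alpha)=\alpha$. The saturated sets are the initial segments of $\omega_1$. By \eqref{eq:past}, $A_\xi\not\subset P_\xi$, so $W_\xi\ne\emptyset$ and $P_\xi\subset A_\xi$; hence $f(\xi)=\xi$. The conclusion of Theorem~\ref{thm:main} fails for this reflexive space.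
\end{remark}

\section{Free sets for countable-valued maps}\label{sec:free}

We recall the notions needed. The \emph{cofinality} $\operatorname{cf}\xi$ of a limit ordinal $\xi$ is the least cardinality of an unbounded subset of $\xi$. An infinite cardinal $\kappa$ is \emph{regular} if $\operatorname{cf}\kappa=\kappa$ and \emph{singular} otherwise. Successor cardinals $\lambda^+$ are regular, and a regular $\lambda$ is not the union of fewer than $\lambda$ sets of size less than $\lambda$. For regular uncountable $\kappa$, a set $C\subset\kappa$ is a \emph{club} if it is unbounded and contains $\sup E$ for every nonempty $E\subset C$ with $\sup E<\kappa$; a set is \emph{stationary} if it meets every club. Stationary sets are unbounded, since final segments are clubs, and so have size $\kappa$. \emph{Fodor's lemma}: if $\Sigma\subset\kappa$ is stationary and $g(\xi)<\xi$ for $\xi\in\Sigma$, then $g$ is constant on a stationary subset of $\Sigma$.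

\begin{proof}[Proof of Lemma~\ref{lem:free} for regular $\kappa$]
The set $\Sigma=\{\xi<\kappa:\operatorname{cf}\xi=\omega_1\}$ is stationary: the supremum of the first $\omega_1$ elements of a club $C$ has cofinality $\omega_1$, is less than $\kappa$ because $\kappa\ge\aleph_2$ is regular, and so belongs to $C\cap\Sigma$. For $\xi\in\Sigma$ the countable set $f(\xi)$ is bounded in $\xi$, so $g(\xi)=\sup\{\eta+1:\eta\in f(\xi)\}<\xi$. By Fodor's lemma, $g$ takes a constant value $\gamma$ on a stationary $\Sigma'\subset\Sigma$; thus $f(\xi)\subset\gamma$ for $\xi\in\Sigma'$. The set $H=\Sigma'\setminus\gamma$ has size $\kappa$, and it is free because its elements are at least $\gamma$.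
\end{proof}

For singular $\kappa$ we cut $\kappa$ into $\operatorname{cf}\kappa$ blocks of increasing regular sizes and take a free set in each. It remains to prevent elements of a later block from pointing into an earlier one. Deleting the points hit from the earlier block does not work, because the later block is larger and may hit all of them. Instead we cut every block into $\tau$ columns, with $\tau$ regular and larger than the number of blocks. Each element hits only countably many columns, hence a bounded set of them; after shrinking a block, one bound serves all its elements; and a single column lies beyond the bounds of all blocks.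

\begin{proof}[Proof of Lemma~\ref{lem:free} for singular $\kappa$]
A singular cardinal is not a successor, so $\lambda<\kappa$ implies $\lambda^+<\kappa$. Let $\tau=(\operatorname{cf}\kappa)^+$, a regular uncountable cardinal with $\operatorname{cf}\kappa<\tau<\kappa$. Fix cardinals $\kappa_\mu<\kappa$ $(\mu<\operatorname{cf}\kappa)$ with supremum $\kappa$, and define recursively
\[
\sigma_\mu=\sup_{\nu<\mu}\lambda_\nu,\qquad\lambda_\mu=\max(\tau,\kappa_\mu,\sigma_\mu)^+ .
\]
Here $\sigma_\mu<\kappa$ because $\mu<\operatorname{cf}\kappa$. So each $\lambda_\mu<\kappa$ is regular, $\lambda_\mu>\tau\ge\aleph_1$, $\lambda_\mu>\sigma_\mu$, and $\sup_\mu\lambda_\mu=\kappa$. The regular case applied to $f|\lambda_\mu$ gives a free subset of $\lambda_\mu$ of size $\lambda_\mu$; removing its elements below $\sigma_\mu$ leaves a free set $I_\mu\subset[\sigma_\mu,\lambda_\mu)$ of size $\lambda_\mu$. For $\nu<\mu$ all elements of $I_\nu$ are below $\lambda_\nu\le\sigma_\mu$, hence below all elements of $I_\mu$.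

By recursion on $\mu$ we define $\zeta_\mu<\tau$, a set $I'_\mu\subset I_\mu$ and a partition of $I'_\mu$ into sets $I_\mu^\zeta$ $(\zeta<\tau)$, each of size $\lambda_\mu$, such that
\begin{equation}\label{eq:columns}
f(\xi)\cap I_\nu^\zeta=\emptyset\qquad\text{whenever }\xi\in I'_\mu,\ \nu<\mu,\ \zeta_\mu\le\zeta<\tau .
\end{equation}
Suppose this is done for all $\nu<\mu$. The sets $U^\zeta=\bigcup_{\nu<\mu}I_\nu^\zeta$ $(\zeta<\tau)$ are pairwise disjoint, so for $\xi\in I_\mu$ the countable set $f(\xi)$ meets only countably many of them. As $\tau$ is regular and uncountable, there is $\zeta(\xi)<\tau$ with $f(\xi)\cap U^\zeta=\emptyset$ for all $\zeta\ge\zeta(\xi)$. As $\lambda_\mu$ is regular and $\tau<\lambda_\mu$, there is $\zeta_\mu<\tau$ such that $I'_\mu=\{\xi\in I_\mu:\zeta(\xi)=\zeta_\mu\}$ has size $\lambda_\mu$. Since $\lambda_\mu\cdot\tau=\lambda_\mu$, we can partition $I'_\mu$ as required.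

Let $\zeta^*=\sup_\mu\zeta_\mu$; then $\zeta^*<\tau$ because $\tau$ is regular and $\operatorname{cf}\kappa<\tau$. Put $H=\bigcup_\mu I_\mu^{\zeta^*}$, so $|H|=\sup_\mu\lambda_\mu=\kappa$. Let $\xi\in I_\mu^{\zeta^*}$ and $\eta\in I_\nu^{\zeta^*}$. If $\nu>\mu$, then $\eta>\xi$ and $\eta\notin f(\xi)\subset\xi$. If $\nu=\mu$, then $\eta\notin f(\xi)$ because $I_\mu$ is free. If $\nu<\mu$, then $\eta\notin f(\xi)$ by \eqref{eq:columns}, since $\zeta^*\ge\zeta_\mu$.
\end{proof}

\section{Subspaces of $\mathfrak X$}\label{sec:sub}

Recall that $\mathfrak c\ge\aleph_2$ is regular. Theorem~\ref{thm:main} restricts the subspaces of $\mathfrak X$; property (X3) produces them, through the following iteration.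

\begin{lemma}\label{lem:iter}
Let $V$ be tightly $\sigma$-filtered by a chain $\{V_\alpha\}_{\alpha<\theta}$ with $\operatorname{dens}V_\alpha<\mathfrak c$ for all $\alpha<\theta$. Then $V$ embeds isometrically in $\mathfrak X$.
\end{lemma}

\begin{proof}
Construct embeddings $j_\alpha:V_\alpha\to\mathfrak X$, each extending the previous ones. Put $j_0=0$, obtain $j_{\alpha+1}$ from $j_\alpha$ by (X3), and at limit stages, as well as at the end, extend the union of the previous maps by continuity to the closure of its domain.
\end{proof}

\begin{proposition}[$\aleph_2$ is optimal]\label{prop:aleph1}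
Every Banach space $V$ of density at most $\aleph_1$ embeds isometrically in $\mathfrak X$; in particular $\ell_2(\omega_1)$ and $c_0(\omega_1)$ do.
\end{proposition}

\begin{proof}
List a dense set as $\{v_\beta:\beta<\omega_1\}$, possibly with repetitions, and let $V_\alpha$ be the closed span of $\{v_\beta:\beta<\alpha\}$ for $\alpha<\omega_1$. This is a continuous chain of separable spaces with $V_0=0$ and dense union, and its steps are posex by Example~\ref{ex:extremes}(ii). Apply Lemma~\ref{lem:iter}.
\end{proof}

\begin{proposition}\label{prop:l1c}
The space $\ell_1(\mathfrak c)$, and more generally $V\oplus_1\ell_1(\mathfrak c)$ for separable $V$, embeds isometrically in $\mathfrak X$.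
\end{proposition}

\begin{proof}
Let $V_0=0$ and $V_{1+\alpha}=V\oplus_1\ell_1(\alpha)$ for $\alpha<\mathfrak c$. The chain is continuous with dense union, since finitely supported vectors are dense in $\ell_1(\alpha)$ and in $\ell_1(\mathfrak c)$. The steps $0\hookrightarrow V$ and $Y\hookrightarrow Y\oplus_1\mathbb K$ are posex by Example~\ref{ex:extremes}(i), and $\operatorname{dens}V_{1+\alpha}\le|\alpha|+\aleph_0<\mathfrak c$. Apply Lemma~\ref{lem:iter}.
\end{proof}

Thus subspaces of $\mathfrak X$ of every density $\kappa$ with $\aleph_2\le\kappa\le\mathfrak c$ exist, as they must be: built around $\ell_1(\kappa)$. For spaces without large $\ell_1$-subspaces only the density matters.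

\begin{corollary}\label{cor:class}
Let $Z$ be a Banach space containing no isomorphic copy of $\ell_1(\omega_2)$. The following are equivalent: \emph{(i)} $Z$ is isomorphic to a subspace of $\mathfrak X$; \emph{(ii)} $Z$ is isometric to a subspace of $\mathfrak X$; \emph{(iii)} $\operatorname{dens}Z\le\aleph_1$.
\end{corollary}

\begin{proof}
If (i) holds and $\kappa=\operatorname{dens}Z\ge\aleph_2$, then by Theorem~\ref{thm:main} the copy of $Z$ in $\mathfrak X$, and so $Z$ itself, contains an isomorphic copy of $\ell_1(\kappa)\supset\ell_1(\omega_2)$. Hence (i) implies (iii). Proposition~\ref{prop:aleph1} gives (iii)$\Rightarrow$(ii), and (ii)$\Rightarrow$(i) is trivial.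
\end{proof}

Corollary~\ref{cor:class} covers all spaces with no copy of $\ell_1$. By the two arguments in the proof of Corollary~\ref{cor:answer}, these include all reflexive spaces and all Asplund spaces, that is, spaces whose separable subspaces have separable dual. For infinite $\Gamma$ we obtain, with ``embeds'' read either isometrically or isomorphically:
\begin{itemize}
\item $c_0(\Gamma)$ embeds in $\mathfrak X$ if and only if $|\Gamma|\le\aleph_1$;
\item $\ell_p(\Gamma)$ with $1<p<\infty$ embeds in $\mathfrak X$ if and only if $|\Gamma|\le\aleph_1$;
\item $\ell_1(\Gamma)$ embeds in $\mathfrak X$ if and only if $|\Gamma|\le\mathfrak c$, by Proposition~\ref{prop:l1c} and (X1).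
\end{itemize}

Next, the factor $1+\varepsilon$ in Theorem~\ref{thm:main} cannot be replaced by $1$. A normed space is \emph{strictly convex} if $\|x+y\|=\|x\|+\|y\|$ with $x,y\ne0$ forces $x=\lambda y$ for some $\lambda>0$. Hilbert spaces are strictly convex, by the equality case of the Cauchy--Schwarz inequality. The idea is to place $\ell_1(\kappa)$ diagonally in $\ell_2\oplus_1\ell_1(\kappa)$, so that it inherits the strict convexity of the separable summand.

\begin{proposition}\label{prop:strict}
For every $\kappa$ with $\aleph_2\le\kappa\le\mathfrak c$ there is a strictly convex subspace $Z\subset\mathfrak X$ of density $\kappa$. It contains no isometric copy even of the two-dimensional space $\ell_1^2$.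
\end{proposition}

\begin{proof}
Let $\Gamma\subset\mathbb R$ have size $\kappa$, and let $(Q_n)_{n\ge1}$ list the open intervals with rational endpoints. Define $T:\ell_1(\Gamma)\to\ell_2$ by $(Tx)_n=2^{-n}\sum_{\gamma\in\Gamma\cap Q_n}x_\gamma$. Then $\|Tx\|_2\le\|x\|_1$. The operator $T$ is injective. Indeed, let $Tx=0$, $\gamma_0\in\Gamma$ and $\delta>0$. Take a finite $F\subset\Gamma$ with $\sum_{\gamma\notin F}|x_\gamma|<\delta$ and an interval $Q_n\ni\gamma_0$ disjoint from $F\setminus\{\gamma_0\}$. From $(Tx)_n=0$ we get $|x_{\gamma_0}|\le\sum_{\gamma\in\Gamma\cap Q_n,\ \gamma\ne\gamma_0}|x_\gamma|<\delta$. So $x=0$.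

Let $Z=\{(Tx,x):x\in\ell_1(\Gamma)\}\subset\ell_2\oplus_1\ell_1(\Gamma)$. The ambient space embeds isometrically in $\mathfrak X$ by Proposition~\ref{prop:l1c}. The space $Z$ is $\ell_1(\Gamma)$ with the norm $N(x)=\|x\|_1+\|Tx\|_2$, and $\|x\|_1\le N(x)\le2\|x\|_1$, so $Z$ is complete, hence closed, and has density $\kappa$. Suppose $N(x+y)=N(x)+N(y)$ with $x,y\ne0$. Each of the two summands of $N$ satisfies the triangle inequality, so both do with equality; in particular $\|Tx+Ty\|_2=\|Tx\|_2+\|Ty\|_2$ with $Tx,Ty\ne0$. Hence $Tx=\lambda Ty$ for some $\lambda>0$, and $x=\lambda y$ by injectivity. Finally, strict convexity passes to subspaces, and $\ell_1^2$ is not strictly convex, since $\|e_1+e_2\|=\|e_1\|+\|e_2\|$.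
\end{proof}

The spaces $\ell_\infty$ and $\ell_\infty/c_0$ are excluded by finding in each a subspace of density $\mathfrak c$ with no copy of $\ell_1$.

\begin{proposition}\label{prop:linf}
Neither $\ell_\infty$ nor $\ell_\infty/c_0$ embeds isomorphically in $\mathfrak X$.
\end{proposition}

\begin{proof}
Fix a family $\{N_i:i<\mathfrak c\}$ of infinite subsets of $\omega$ with pairwise finite intersections. (Identify $\omega$ with $\mathbb Q$, and for each real number take the range of a sequence of distinct rationals converging to it.) Let $q:\ell_\infty\to\ell_\infty/c_0$ be the quotient map, so $\|q(x)\|=\limsup_n|x_n|$. Finitely many sets $N_{i_1},\dots,N_{i_k}$ become pairwise disjoint, and remain infinite, after a finite subset of $\omega$ is removed; therefore $\|q(\sum_la_l1_{N_{i_l}})\|=\max_l|a_l|$. So for every $I\subset\mathfrak c$ the closed span of $\{q(1_{N_i}):i\in I\}$ is isometric to $c_0(I)$. With $I=\mathfrak c$, and since $c_0(\mathfrak c)$ does not embed isomorphically in $\mathfrak X$, this excludes $\ell_\infty/c_0$.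

Let $Z\subset\ell_\infty$ be the closed span of $c_0\cup\{1_{N_i}:i<\mathfrak c\}$. The vectors $1_{N_i}$ are at mutual distance $1$, so $\operatorname{dens}Z=\mathfrak c\ge\aleph_2$. A separable subspace of $Z$ lies in the closed span $Y$ of $c_0\cup\{1_{N_i}:i\in I\}$ for some countable $I$. The quotient $Y/c_0$ is isometric to $q(Y)$, which is therefore complete, so $q(Y)$ is the closed span of the $q(1_{N_i})$, $i\in I$, and $Y/c_0$ is isometric to $c_0(I)$. Let $c_0^\perp\subset Y^*$ be the annihilator of $c_0$. Then $c_0^\perp\cong(Y/c_0)^*\cong\ell_1(I)$ and $Y^*/c_0^\perp\cong c_0^*\cong\ell_1$ are separable. If $D_1$ is countable and dense in $c_0^\perp$, and $D_2\subset Y^*$ is countable with dense image in $Y^*/c_0^\perp$, then $D_1+D_2$ is dense in $Y^*$. So $Y^*$ is separable, and hence so is the dual of every subspace of $Y$. Thus $Z$ contains no copy of $\ell_1$, and by Corollary~\ref{cor:class} it does not embed isomorphically in $\mathfrak X$. Therefore $\ell_\infty\supset Z$ does not either.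
\end{proof}

\begin{thebibliography}{9}

\bibitem{AB} Antonio Avil\'es, Christina Brech, \emph{A Boolean algebra and a Banach space obtained by push-out iteration}, arXiv:1012.5051 (2010).

\bibitem{Hajnal} Hajnal, Fund. Math. 50 (1961), 123--128.

\end{thebibliography}
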